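\title{Bifurcation points at which the entropy of unique $q$-expansions has derivative zero}

\begin{abstract}
For a positive integer $M$ and a base $q\in(1,M+1]$, let $H(q)$ be the topological entropy of the set of sequences over $\{0,1,\dots,M\}$ that are unique $q$-expansions. The function $H$ is a Devil's staircase, and it was conjectured that $H$ is not differentiable at any point of $(1,M+1)$ at which it is not locally constant. We disprove this for every $M$: arbitrarily close to $M+1$ there are continuum many such points at which $H'(q)=0$. We also show that $H'(q)=0$ wherever the derivative exists, and that the points of non-differentiability are uncountable near every point at which $H$ is not locally constant. The proof writes $e^{-H(q)}$ as a zero of an explicit power series and builds the base $q$ by a Fibonacci-type concatenation of words that forces cancellation in this series at every scale.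
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix a positive integer $M$ and a base $q\in(1,M+1]$. A sequence $x=x_1x_2\ldots\in\{0,1,\dots,M\}^\infty$ is a \emph{$q$-expansion} of the real number
\[
\pi_q(x)=\sum_{i\ge1}x_iq^{-i},
\]
and a number has a $q$-expansion if and only if it lies in $[0,M/(q-1)]$. Let $\mathbf U_q$ be the set of sequences $x$ such that $x$ is the only $q$-expansion of $\pi_q(x)$. The expansions with first digit $d$ fill the interval $[d/q,\ d/q+M/(q(q-1))]$. For $q<M+1$ we have $M/(q-1)>1$, so consecutive intervals overlap, and a unique expansion has to avoid the overlaps at every step. The size of $\mathbf U_q$ is measured by its topological entropy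
\[
H(q)=h(\mathbf U_q)=\lim_{n\to\infty}\frac{\log\#B_n(\mathbf U_q)}{n},
\]
where $B_n(Y)$ is the set of words of length $n$ that occur in sequences of $Y$. For $q=M+1$ every sequence that ends neither in $0^\infty$ nor in $M^\infty$ is a unique expansion, so every word occurs and $H(M+1)=\log(M+1)$.

By a theorem of Komornik, Kong and Li, $H\colon(1,M+1]\to[0,\log(M+1)]$ is a Devil's staircase: it is continuous, non-decreasing, and locally constant almost everywhere. The maximal intervals on which $H$ is constant are its \emph{plateaus}. The \emph{bifurcation set} $\mathcal E$ is the set of $q\in(1,M+1]$ at which $H$ is not locally constant. At a point of $(1,M+1)\setminus\mathcal E$ the function $H$ has derivative $0$, so the set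
\[
\mathcal N=\{q\in(1,M+1):\ H\text{ is not differentiable at }q\}
\]
is contained in $\mathcal E$. Throughout, differentiable means that the two-sided derivative exists and is finite; for this reason we leave out the endpoint $M+1$. The following conjecture is posed by Alcaraz Barrera, Baker and Kong \cite{ABK}.

\begin{quote}
\emph{The function $H$ is not differentiable at any $q\in\mathcal E\cap(1,M+1)$; that is, $\mathcal N=\mathcal E\cap(1,M+1)$.}
\end{quote}

The Cantor function $F$ behaves in this way. A point $x$ of the middle-thirds Cantor set lies in intervals of length $3^{-n}$ over which $F$ increases by $2^{-n}$, and if $F'(x)$ existed, the slopes $(3/2)^n$ over these intervals would converge to it. Section~\ref{sec:idea} shows that a similar comparison of two exponential scales suggests the same conclusion for $H$. The conjecture is nevertheless false for every $M$.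

\begin{theorem}\label{thm:A}
For every $M\ge1$ and $\varepsilon>0$ there is a set of cardinality $2^{\aleph_0}$ of points $q\in\mathcal E\cap(M+1-\varepsilon,M+1)$ at which $H$ is differentiable with $H'(q)=0$.
\end{theorem}

The value $0$ of the derivative is forced, and the points of non-differentiability are still abundant in $\mathcal E$.

\begin{theorem}\label{thm:B}
If $H$ is differentiable at $q\in(1,M+1)$, then $H'(q)=0$.
\end{theorem}

\begin{corollary}\label{cor:C}
The set $\bigl(\mathcal E\cap(1,M+1)\bigr)\setminus\mathcal N$ has cardinality $2^{\aleph_0}$, and $H'=0$ on it. The set $\mathcal N$ meets every neighborhood of every point of $\mathcal E\cap(1,M+1)$ in an uncountable set.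
\end{corollary}

Thus $\mathcal N$ is a dense and locally uncountable, but proper, subset of $\mathcal E\cap(1,M+1)$, and its complement there accumulates at $M+1$.

Sections~\ref{sec:prelim}--\ref{sec:good} set up three tools: $H(q)$ is the entropy of a shift defined by lexicographic inequalities; this entropy is read off from a zero of an explicit power series; and certain words, called good, produce intervals on which $H$ is constant. Section~\ref{sec:idea} shows the idea of the counterexample in the simplest case. Sections~\ref{sec:words} and~\ref{sec:proofA} prove Theorem~\ref{thm:A}, and Section~\ref{sec:proofB} proves Theorem~\ref{thm:B} and Corollary~\ref{cor:C}.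

\section{Quasi-greedy expansions and a symmetric shift}\label{sec:prelim}

\subsection*{Words and order}
Words and sequences are over $\{0,\dots,M\}$. We write $|u|$ for the length of a word $u$, $\sigma$ for the shift $x_1x_2\ldots\mapsto x_2x_3\ldots$, and $\overline x$ for the \emph{reflection}, $\overline{x_i}=M-x_i$. A sequence $x$ is \emph{periodic} if $\sigma^nx=x$ for some $n\ge1$. The \emph{suffix at shift $i$} of $u_1\dots u_n$ is $u_{i+1}\dots u_n$. The words $u^+$ and $u^-$ are obtained from $u$ by raising or lowering its last digit by $1$, when this is possible, and $\overline u^{\,+}$ means $(\overline u)^+=\overline{u^-}$. Sequences, and words of equal length, are ordered lexicographically. Reflection reverses the order; an inequality $x\le y$ passes to prefixes of equal length and to digitwise limits; a strict inequality between prefixes of equal length passes to all extensions. We use two further facts.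
\begin{itemize}
\item[(O1)] If $|x|=|y|$ and $y^+$ exists, then $x>y$ if and only if $x\ge y^+$, because $y^+$ is the successor of $y$. Likewise $x<y$ if and only if $x\le y^-$ when $y^-$ exists.
\item[(O2)] If $\sigma^n\alpha\le\alpha$ for all $n$ and $\alpha$ begins with a nonempty word $w$, then $\alpha\le w^\infty$. Indeed $\alpha=w\,\sigma^{|w|}\alpha\le w\alpha\le ww\alpha\le\cdots$.
\end{itemize}
For a nonempty set $Y$ of sequences, $\#B_{m+n}(Y)\le\#B_m(Y)\,\#B_n(Y)$, so $h(Y)=\lim_n n^{-1}\log\#B_n(Y)$ exists by Fekete's lemma and lies in $[0,\log(M+1)]$. We put $h(\emptyset)=0$.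

\subsection*{Known facts}
The \emph{quasi-greedy expansion of $1$} in base $q$ is the lexicographically largest $q$-expansion of $1$ that does not end in $0^\infty$; we denote it by $\alpha(q)$. We use the following results; (F1) is due to Baiocchi--Komornik and de Vries--Komornik, and (F2) to the same authors and Erd\H{o}s--Jo\'o--Komornik.
\begin{itemize}
\item[(F1)] The map $q\mapsto\alpha(q)$ is a strictly increasing bijection from $(1,M+1]$ onto the set of sequences $\alpha$ that do not end in $0^\infty$ and satisfy $\sigma^n\alpha\le\alpha$ for all $n\ge0$. We write $\rho$ for its inverse. Thus $\pi_{\rho(\alpha)}(\alpha)=1$ and $\rho(M^\infty)=M+1$.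
\item[(F2)] A sequence $x$ lies in $\mathbf U_q$ if and only if, for all $n\ge1$, $\sigma^nx<\alpha(q)$ whenever $x_n<M$, and $\overline{\sigma^nx}<\alpha(q)$ whenever $x_n>0$.
\item[(F3)] $H$ is continuous and non-decreasing.
\end{itemize}
By (F1) a base is specified by its sequence $\alpha(q)$, whose first digit is its largest digit and hence at least $1$. Bases whose sequences agree for a long time are exponentially close.

\begin{lemma}\label{lem:dist}
If $p,q\in(1,M+1]$ and $\alpha(p)$, $\alpha(q)$ have the same first $l$ digits, then $|p-q|\le \dfrac{M}{q-1}\,q^{\,2-l}$.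
\end{lemma}

\begin{proof}
Let $r<s$ be bases whose sequences share the first $l$ digits. Since $\alpha(r)_1\ge1$ and $\pi_r(\alpha(r))=1=\pi_s(\alpha(s))$,
\[
\frac{s-r}{rs}\le\pi_r(\alpha(r))-\pi_s(\alpha(r))=\pi_s(\alpha(s))-\pi_s(\alpha(r))\le\sum_{i>l}Ms^{-i}=\frac{Ms^{-l}}{s-1}.
\]
If $p<q$, take $(r,s)=(p,q)$ and use $pq\le q^2$. If $p>q$, take $(r,s)=(q,p)$ and use $p/(p-1)\le q/(q-1)$ and $p^{-l}\le q^{-l}$.
\end{proof}

\subsection*{The symmetric shift}
The conditions in (F2) are strict and depend on the digit $x_n$, which makes $\mathbf U_q$ awkward to count. We replace it by a set defined by the same bounds, non-strict and imposed at every position. For a sequence $\alpha$ let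
\[
X_\alpha=\{x:\ \overline\alpha\le\sigma^nx\le\alpha\ \text{ for all }n\ge0\},\qquad
\mathbf V=\{\alpha:\ \alpha\in X_\alpha\}.
\]
The set $X_\alpha$ is mapped into itself by $\sigma$ and by reflection. In particular the words that occur in $X_\alpha$ are the prefixes of its elements, and $\#B_n(X_\alpha)$ is non-decreasing in $n$.

\begin{proposition}\label{prop:shift}
$H(q)=h(X_{\alpha(q)})$ for every $q\in(1,M+1)$.
\end{proposition}

\begin{proof}
Put $\alpha=\alpha(q)$ and let $x\in\mathbf U_q\setminus\{0^\infty,M^\infty\}$. We show that $x$ enters $X_\alpha$ once an initial run of $0$s or of $M$s and one more digit are removed. If $x_1=d\in\{0,M\}$, let $d^j$ be the maximal initial run of $x$; otherwise let $j=0$. In both cases $x_1,\dots,x_{j+1}$ contain a digit $<M$ and a digit $>0$. Let $n\ge j+1$ and let $r\le n$ be maximal with $x_r<M$. By (F2), $M^{n-r}\sigma^nx=\sigma^rx<\alpha$. This is possible only if $\alpha$ begins with $M^{n-r}$, and then $\sigma^nx<\sigma^{n-r}\alpha\le\alpha$. The same argument applied to $\overline x$,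 which lies in $\mathbf U_q$ by (F2), gives $\sigma^nx>\overline\alpha$. Hence $\sigma^{j+1}x\in X_\alpha$.

If $X_\alpha=\emptyset$, then $\mathbf U_q\subseteq\{0^\infty,M^\infty\}$ and $H(q)=0$. Otherwise a word of length $n$ in $\mathbf U_q$ is $0^n$, $M^n$, a word of $X_\alpha$, or $d^icv$ with $d\in\{0,M\}$, $0\le i<n$, a digit $c$ and a word $v$ of $X_\alpha$ of length $n-i-1$. Therefore $\#B_n(\mathbf U_q)\le2+\bigl(1+2(M+1)n\bigr)\#B_n(X_\alpha)$, and $H(q)\le h(X_\alpha)$.

Conversely, let $q<q'\le M+1$. Then $\alpha<\alpha(q')$ by (F1), so every $x\in X_\alpha$ satisfies $\overline{\alpha(q')}<\sigma^nx<\alpha(q')$ for all $n$ and lies in $\mathbf U_{q'}$ by (F2). Thus $h(X_\alpha)\le H(q')$, and $q'\downarrow q$ gives $h(X_\alpha)\le H(q)$ by continuity of $H$.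
\end{proof}

\section{Entropy as a zero of a power series}\label{sec:gf}

To compare $H$ at nearby bases we need a formula that is exact, since the effect we are after is a cancellation. For a sequence $x$ and $|t|<1$ put
\[
R_x(t)=1-\sum_{i\ge1}(2x_i-M)\,t^i .
\]
The coefficient $2x_i-M=x_i-\overline{x_i}$ changes sign under reflection.

\begin{proposition}\label{prop:gf}
Let $\alpha\in\mathbf V$ with $2\alpha_1>M$, and let $B_n=\#B_n(X_\alpha)$, $B_0=1$. Then
\[
\sum_{n\ge0}B_nt^n=\frac1{(1-t)R_\alpha(t)} .
\]
Consequently $e^{-h(X_\alpha)}$ is the smallest zero of $R_\alpha$ in $(0,1)$ if $R_\alpha$ has a zero there, and $h(X_\alpha)=0$ otherwise.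
\end{proposition}

\begin{proof}
Write $X=X_\alpha$. Since $\alpha\in X$, all sequences $\sigma^n\alpha$ and $\overline{\sigma^n\alpha}$ lie in $X$. Removing the first digit of an element of $X$ leaves an element of $X$ subject to an upper or a lower bound. We therefore count words below a variable bound, and use reflection to turn lower bounds into upper ones. For $x\in X$ let $b_n(x)$ be the number of words of length $n$ that are prefixes of some $z\in X$ with $z\le x$. Then $b_0(x)=1$ and $b_n(\alpha)=B_n$.

A sequence $cy$ with first digit $c$ lies in $X$ if and only if $y\in X$ and $\overline\alpha\le cy\le\alpha$. Since $2\alpha_1>M$, we have $\overline{\alpha_1}<\alpha_1$, and the last condition means: $\overline{\alpha_1}<c<\alpha_1$; or $c=\alpha_1$ and $y\le\sigma\alpha$; or $c=\overline{\alpha_1}$ and $y\ge\overline{\sigma\alpha}$. We claim that for $x\in X$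
\begin{equation}\label{eq:count}
b_{n+1}(x)=b_n(\sigma\alpha)+(x_1-\overline{\alpha_1}-1)B_n+b_n(\sigma x).
\end{equation}

Suppose first that $x_1>\overline{\alpha_1}$, and sort the $z=cy\le x$ by their first digit. For $c=\overline{\alpha_1}$ the condition is $y\ge\overline{\sigma\alpha}$, and reflection shows that these $y$ have $b_n(\sigma\alpha)$ prefixes of length $n$. Each of the $x_1-\overline{\alpha_1}-1$ digits strictly between $\overline{\alpha_1}$ and $x_1$ leaves $y\in X$ free and contributes $B_n$. For $c=x_1$ the condition is $y\le\sigma x$; if $x_1=\alpha_1$, the further condition $y\le\sigma\alpha$ follows from $\sigma x\le\sigma\alpha$. This digit contributes $b_n(\sigma x)$.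

Suppose now that $x_1=\overline{\alpha_1}$. Then $\overline{\sigma\alpha}\le\sigma x$, and we must count the prefixes of length $n$ of the $y\in X$ with $\overline{\sigma\alpha}\le y\le\sigma x$. Let $A$ and $C$ be the sets of prefixes of length $n$ of the $y\in X$ with $y\le\sigma x$ and with $y\ge\overline{\sigma\alpha}$, respectively. Then $\#A=b_n(\sigma x)$, $\#C=b_n(\sigma\alpha)$, and $\#(A\cup C)=B_n$ because every $y\in X$ satisfies one of the two inequalities. The set to be counted is contained in $A\cap C$. Conversely, let $v$ be a prefix of $y_1\le\sigma x$ and of $y_2\ge\overline{\sigma\alpha}$, with $y_1,y_2\in X$. If neither lies between $\overline{\sigma\alpha}$ and $\sigma x$, then $y_1<\overline{\sigma\alpha}\le\sigma x<y_2$, so $\overline{\sigma\alpha}\in X$ itself begins with $v$. Hence $b_{n+1}(x)=\#(A\cap C)=b_n(\sigma x)+b_n(\sigma\alpha)-B_n$, which is \eqref{eq:count}.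

For $x=\alpha$, \eqref{eq:count} reads $B_{n+1}=2b_n(\sigma\alpha)+(2\alpha_1-M-1)B_n$. Solving for $b_n(\sigma\alpha)$ and substituting turns \eqref{eq:count} into
\[
b_{n+1}(x)=\tfrac12B_{n+1}+\bigl(x_1-\tfrac{M+1}2\bigr)B_n+b_n(\sigma x),
\]
and iterating this along $\alpha,\sigma\alpha,\sigma^2\alpha,\dots$ gives
\[
B_n=1+\sum_{i=1}^n\Bigl(\tfrac12B_{n-i+1}+\bigl(\alpha_i-\tfrac{M+1}2\bigr)B_{n-i}\Bigr).
\]
With $B(t)=\sum_nB_nt^n$ and $A(t)=\sum_i\bigl(\alpha_i-\frac{M+1}2\bigr)t^i$ this says
\[
B=\frac1{1-t}+\frac{B-1}{2(1-t)}+AB,\qquad\text{that is,}\qquad B\,\bigl[1-2t-2(1-t)A\bigr]=1 .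
\]
Since $2A=1-R_\alpha-t/(1-t)$, the bracket equals $1-2t-(1-t)(1-R_\alpha)+t=(1-t)R_\alpha$.

Let $h=h(X)$. The radius of convergence of $B$ is $1/\lim B_n^{1/n}=e^{-h}\le1$, and $B\,(1-t)R_\alpha=1$ shows that $R_\alpha\ne0$ for $|t|<e^{-h}$. So $R_\alpha$ has no zero in $(0,1)$ if $h=0$. If $h>0$, Pringsheim's theorem (a power series with non-negative coefficients and radius of convergence $r\in(0,\infty)$ has a singular point at $r$) shows that $B$ is singular at $e^{-h}<1$. As $R_\alpha$ is holomorphic in the unit disk, this forces $R_\alpha(e^{-h})=0$.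
\end{proof}

\begin{example}\label{ex:gf}
For $\alpha=M^\infty$ we get $R_\alpha=(1-(M+1)t)/(1-t)$ and $B_n=(M+1)^n$. Let $M=1$. For $\alpha=(10)^\infty$ we get $R_\alpha=1/(1+t)$, so $B_n=2$ for $n\ge1$, in agreement with $X_\alpha=\{(10)^\infty,(01)^\infty\}$. For $\alpha=(110)^\infty$ the set $X_\alpha$ consists of the sequences that avoid $111$ and $000$, and $R_\alpha=(1-t-t^2)/(1-t^3)$. The generating function is $(1+t+t^2)/(1-t-t^2)=1+2t+4t^2+6t^3+\cdots$, and the entropy is $\log\frac{1+\sqrt5}2$.
\end{example}

\section{Good words and intervals of constancy}\label{sec:good}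

If two sequences in $\mathbf V$ have series with the same zeros in $(0,1)$, then $H$ is constant between the corresponding bases. Periodic sequences supply such pairs. For a word $u$ of length $n$ put
\[
\hat u(t)=\sum_{i=1}^n(2u_i-M)t^i,\qquad P_u(t)=1+t^n-\hat u(t).
\]
Summing geometric series, and using $\widehat{u^-}=\hat u-2t^n$ and $\widehat{\overline u}=-\hat u$, we find
\begin{equation}\label{eq:numerator}
R_{(u^-)^\infty}=1-\frac{\hat u-2t^n}{1-t^n}=\frac{P_u}{1-t^n},\qquad
R_{(u\overline u)^\infty}=1-\frac{\hat u\,(1-t^n)}{1-t^{2n}}=\frac{P_u}{1+t^n}.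
\end{equation}
The next definition is a condition on $u$ that puts both sequences in $\mathbf V$.

\begin{definition}\label{def:good}
A word $u=u_1\dots u_n$ is \emph{good} if for all $0\le i<n$
\[
\overline{u_1\dots u_{n-i}}\;<\;u_{i+1}\dots u_n\;\le\;u_1\dots u_{n-i}.
\]
We refer to these as the lower and the upper inequality at shift $i$.
\end{definition}

The lower inequality at shift $n-1$ gives $u_n>\overline{u_1}\ge0$, so $u^-$ and $\overline u^{\,+}$ exist.

\begin{lemma}\label{lem:good}
Let $u$ be good of length $n$, let $w=u^-$, and assume $2w_1>M$. Put $\beta=w^\infty$ and $\beta'=(u\overline u)^\infty$.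
\begin{itemize}
\item[(a)] $\beta,\beta'\in\mathbf V$, $\beta<\beta'<M^\infty$, and neither sequence ends in $0^\infty$. So $a=\rho(\beta)$ and $b=\rho(\beta')$ are defined and $1<a<b<M+1$.
\item[(b)] $H$ is constant on $I(u)=[a,b]$.
\item[(c)] $b-a\ge\dfrac{(a-1)^2}{M}\Bigl(\dfrac M{b-1}-1\Bigr)b^{-n}>0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $1\le i<n$. The words $u$ and $w$ share their first $n-i$ digits, so goodness and (O1) give
\begin{equation}\label{eq:wineq}
\overline{w_1\dots w_{n-i}}\le w_{i+1}\dots w_n<w_1\dots w_{n-i}.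
\end{equation}
Hence $\sigma^i\beta<\beta$, and $\beta>\overline\beta$ because $w_1>\overline{w_1}$. Suppose $\sigma^i\beta<\overline\beta$ for some $1\le i<n$. Then the left inequality in \eqref{eq:wineq} is an equality, and comparing the digits after the first $n-i$ gives $\beta<\overline{\sigma^{n-i}\beta}$, that is, $\sigma^{n-i}\beta<\overline\beta$. Applying the same step to $n-i$ in place of $i$ gives $w_{n-i+1}\dots w_n=\overline{w_1\dots w_i}$. Therefore $w_{i+1}\dots w_nw_1\dots w_i=\overline{w_1\dots w_{n-i}}\;\overline{w_{n-i+1}\dots w_n}=\overline w$, so $\sigma^i\beta=\overline w^{\,\infty}=\overline\beta$, a contradiction. Thus $\beta\in\mathbf V$.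

For $\beta'$, the lower inequalities give $\sigma^i\beta'>\overline{\beta'}$ for $0\le i<n$. Let $1\le i<n$. If $u_{i+1}\dots u_n<u_1\dots u_{n-i}$, then $\sigma^i\beta'<\beta'$. If equality holds, the next $i$ digits are $\overline{u_1\dots u_i}$ in $\sigma^i\beta'$ and $u_{n-i+1}\dots u_n$ in $\beta'$, and the lower inequality at shift $n-i$ again gives $\sigma^i\beta'<\beta'$. Since $\sigma^{n+i}\beta'=\overline{\sigma^i\beta'}$, the shifts $n,\dots,2n-1$ follow by reflection. Thus $\beta'\in\mathbf V$.

The sequence $\beta$ begins with $u^-$ and $\beta'$ with $u$, so $\beta<\beta'$. Since $u_1\ge w_1>M/2$, the digit $\overline{u_1}<M$ occurs in $\beta'$, so $\beta'\ne M^\infty$. Both sequences are periodic with positive first digit and so do not end in $0^\infty$. Now apply (F1).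

(b) By \eqref{eq:numerator}, $R_\beta$ and $R_{\beta'}$ have the same zeros in $(0,1)$. Both first digits exceed $M/2$, so Propositions~\ref{prop:shift} and~\ref{prop:gf} give $H(a)=H(b)$, and $H$ is non-decreasing.

(c) We have $\beta'=u\,\overline{\beta'}$, $\beta=u^-\beta$, $\pi_a(\beta)=1=\pi_b(\beta')$, and $\pi_b(\overline{\beta'})=\frac M{b-1}-1$. Hence
\[
\pi_a(\beta)-\pi_b(\beta)=\pi_b(\beta')-\pi_b(\beta)=b^{-n}\Bigl(1+\frac M{b-1}-1-\pi_b(\beta)\Bigr)\ge b^{-n}\Bigl(\frac M{b-1}-1\Bigr),
\]
since $\pi_b(\beta)\le\pi_a(\beta)=1$. By the mean value theorem applied to each $q^{-i}$, the left side is at most $(b-a)\sum_iMia^{-i-1}=(b-a)M/(a-1)^2$.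
\end{proof}

\begin{example}\label{ex:plateau}
Let $M=1$ and $u=111$. Then $P_u=1-t-t^2$, and $H=\log\frac{1+\sqrt5}2$ on $I(u)=[\rho((110)^\infty),\rho((111000)^\infty)]$. The reason is visible directly. For $\alpha=(111000)^\infty$, if $x\in X_\alpha$ and $\sigma^nx=111y$, then $y\le\sigma^3\alpha=\overline\alpha$ and $y\ge\overline\alpha$, so the tail $y$ is forced. Passing from $(110)^\infty$ to $(111000)^\infty$ allows the words $111$ and $000$, but only as the entrance to a single periodic orbit.
\end{example}

The polynomials $P_u$ satisfy a linear relation under one particular concatenation. The whole construction rests on it.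

\begin{lemma}\label{lem:concat}
Let $u,v$ be nonempty words, $v$ ending in a digit $\ge1$. Then $P_{u\overline v^{\,+}}=P_u-t^{|u|}P_v$.
\end{lemma}

\begin{proof}
With $n=|u|$ and $l=|v|$ we have $\widehat{u\overline v^{\,+}}=\hat u+t^n(-\hat v+2t^l)$. Therefore $P_{u\overline v^{\,+}}=1+t^{n+l}-\hat u+t^n\hat v-2t^{n+l}=(1+t^n-\hat u)-t^n(1+t^l-\hat v)$.
\end{proof}

We also need to know when this concatenation preserves goodness. A \emph{border} of a word $u$ is an integer $r$ with $0<r<|u|$ such that the last $r$ digits of $u$ equal the first $r$. Borders are the only obstruction: after a border, the appended block is compared with what follows the same prefix inside $u$.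

\begin{lemma}\label{lem:extend}
Let $u$ be good of length $n$ and let $v$ be a good proper prefix of $u$ of length $l$. Suppose that there is no border $r<n-l$ of $u$ with $u_{r+1}\dots u_{r+l}=\overline v$. Then $x=u\overline v^{\,+}$ is good.
\end{lemma}

\begin{proof}
\emph{Shifts $n+j$ with $0\le j<l$.} The suffix of $x$ is $\overline s^{\,+}$, where $s$ is the suffix of $v$ at shift $j$. Let $\omega$ be the prefix of $v$, hence of $x$, of length $|s|$. Reflecting $\overline\omega<s\le\omega$ gives $\overline\omega\le\overline s<\omega$, so $\overline\omega<\overline s^{\,+}\le\omega$ by (O1).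

\emph{Shifts $0\le i<n$.} The lower inequality for $u$ is strict and is decided within $u$, so it passes to $x$. The upper inequality is trivial for $i=0$ and passes to $x$ if it is strict for $u$. Otherwise $r=n-i$ is a border of $u$, and we have to show $x_{r+1}\dots x_{r+l}\ge\overline v^{\,+}$. The lower inequality for $u$ at shift $r$ says $x_{r+1}\dots x_{r+i}>\overline{x_1\dots x_i}$. If $i<l$, the first $i$ digits of $\overline v^{\,+}$ are $\overline{x_1\dots x_i}$, and the required inequality is strict. If $i=l$, we have $x_{r+1}\dots x_{r+l}>\overline v$ and apply (O1). If $i>l$, that is, $r<n-l$, then $x_{r+1}\dots x_{r+l}\ge\overline v$, equality is excluded by hypothesis, and we apply (O1) again.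
\end{proof}

\section{Two scales and a Fibonacci example}\label{sec:idea}

\subsection*{Why one expects steep slopes}
Let $q$ be close to $M+1$ with $\alpha=\alpha(q)\in\mathbf V$, and let $t_0=e^{-H(q)}$, a zero of $R_\alpha$. Let $\beta=\alpha(p)\in\mathbf V$ first differ from $\alpha$ at position $n$. By Lemma~\ref{lem:dist}, $|p-q|$ is at most of order $q^{-n}$. For such bases $R_\alpha$ and $R_\beta$ have derivative bounded away from $0$ on $[0,\frac23]$ (see \eqref{eq:k} below), so $|H(p)-H(q)|$ is comparable with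
\[
|R_\beta(t_0)|=|R_\beta(t_0)-R_\alpha(t_0)|=2\Bigl|\sum_{i\ge n}(\beta_i-\alpha_i)t_0^i\Bigr| ,
\]
which is of order $t_0^n$ unless the terms cancel. Now $R_\alpha(1/q)=1-2\pi_q(\alpha)+\frac M{q-1}=\frac M{q-1}-1>0=R_\alpha(t_0)$, and $R_\alpha$ decreases on $[0,\frac23]$, so $qt_0>1$. Without cancellation the difference quotient is at least of order $(qt_0)^n\to\infty$, as for the Cantor function. A counterexample needs cancellation at every scale and on both sides of $q$. It suffices to have it along well-chosen sequences.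

\begin{lemma}\label{lem:criterion}
Let $H$ be non-decreasing near $q$, and let $x_1,x_2,\ldots\to q$ be points all to the right of $q$, or all to the left of $q$, with
\[
\frac{|H(x_i)-H(q)|}{|x_{i+1}-q|}\longrightarrow0 .
\]
Then the one-sided derivative of $H$ at $q$ on that side exists and equals $0$.
\end{lemma}

\begin{proof}
Let $x_i>q$. For $x\in(q,x_1]$ let $i$ be maximal with $x_i\ge x$; it exists because $x_i\to q$, and $i\ge j$ as soon as $x\le x_j$. Then $q<x_{i+1}<x\le x_i$, so $0\le\frac{H(x)-H(q)}{x-q}\le\frac{H(x_i)-H(q)}{x_{i+1}-q}$. For the left side apply this to $x\mapsto-H(-x)$.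
\end{proof}

We take for $x_i$ the far endpoints of intervals $I(u)$ that converge to $q$. Then $|x_{i+1}-q|$ is at least the length of the next interval $I(u')$, which is at least a constant times $(M+1)^{-|u'|}$, while $|H(x_i)-H(q)|$ is controlled by $|P_u(t_0)|$. The task is to make $P_u(t_0)$ smaller than $(M+1)^{-|u'|}$ but not zero.

\subsection*{How cancellation is produced}
Lemma~\ref{lem:concat} suggests building $\alpha$ as a limit of words $U_{m+1}=U_m\overline{V}^{\,+}$ with $V$ an earlier word. The choice $V=U_m$ gives $P_{U_{m+1}}=(1-t^{|U_m|})P_{U_m}$: the cancellation is perfect and the zero in $(0,1)$ never moves. The choice $V=U_{m-1}$ makes the cancellation nearly perfect. Let $M=1$, $U_0=1^k$, $U_1=1^{k+1}$, $U_{m+1}=U_m\overline{U_{m-1}}^{\,+}$. For $k=3$,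
\[
111,\quad 1111,\quad 1111\,001,\quad 1111001\,0001,\quad 11110010001\,0000111,\quad\dots
\]
The lengths $l_m=|U_m|$ satisfy $l_{m+1}=l_m+l_{m-1}$. Let $\alpha=\lim U_m=\alpha(q)$, let $t_0=e^{-H(q)}$ and $\delta_m=P_{U_m}(t_0)$. We take for granted here that the words below are good; this is proved in Section~\ref{sec:words}. Then
\[
\delta_{m+1}=\delta_m-t_0^{l_m}\delta_{m-1},\qquad\delta_m\to R_\alpha(t_0)=0 .
\]

\emph{The $\delta_m$ do not vanish eventually.} If $\delta_{m+1}=\delta_m=0$, then $\delta_{m-1}=0$, and descending we reach $\delta_1=\delta_0=0$. But $P_{U_0}=1-t-\dots-t^{k-1}$ and $P_{U_1}=1-t-\dots-t^k$, so $\delta_1-\delta_0=-t_0^k\ne0$. Hence $H\ne H(q)$ on infinitely many of the intervals $I(U_m)$, which converge to $q$, and $q\in\mathcal E$.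

\emph{The $\delta_m$ are very small.} Summing the recursion gives $\delta_m=\sum_{j\ge m}t_0^{l_j}\delta_{j-1}$, so each step gains a factor $t_0^{l_m}$ and $|\delta_m|$ is at most of order $t_0^{S_m}$ with $S_m=l_1+\dots+l_m=l_{m+2}-l_2$, instead of the expected $t_0^{l_m}$.

\emph{Left side.} The intervals $I(U_m)$ lie to the left of $q$. Since $l_{m+2}\ge\frac32l_{m+1}$, the quotient in Lemma~\ref{lem:criterion} is at most of order $t_0^{l_{m+2}}2^{l_{m+1}}\le(2t_0^{3/2})^{l_{m+1}}$. For large $k$ the number $t_0$ is close to $\frac12$, and the quotient tends to $0$.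

\emph{Right side.} By (O2), an interval $I(w^+)$ with $w$ a prefix of $\alpha$ lies to the right of $q$. The prefixes $w=U_m\overline{U_a}$ with $a\le m-2$ give $w^+=U_m\overline{U_a}^{\,+}$ and $P_{w^+}(t_0)=\delta_m-t_0^{l_m}\delta_a$, of order at most $t_0^{\,l_m+S_a}$. One interval per level is not enough. With $a=m-2$ the exponent is $l_m+S_{m-2}=2l_m-l_2$, while the next word has length $l_{m+1}+l_{m-1}=l_m+2l_{m-1}>2l_m$. We therefore use $a=m-5,\dots,m-2$ on each level. From $(m,a)$ to $(m,a+1)$ the exponent $l_m+l_{a+2}-l_2$ exceeds the next length $l_m+l_{a+1}$ by $l_a-l_2$. From $(m,m-2)$ to $(m+1,m-4)$ the exponent $2l_m-l_2$ exceeds the next length $l_{m+1}+l_{m-4}$ by $l_{m-3}-l_2$. The excess is always a fixed proportion of the length, and this suffices for $t_0$ close enough to $\frac12$.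

To obtain continuum many bases we now allow $U_{m-2}$ as well as $U_{m-1}$ in the recursion. A reader who wants a single counterexample for each $M$ may take $f(m)=m-1$ below.

\section{The words $U_m$}\label{sec:words}

Call $f\colon\{1,2,\dots\}\to\{0,1,\dots\}$ \emph{admissible} if $f(1)=0$, $f(m)\in\{m-1,m-2\}$ for $m\ge2$, and
\begin{itemize}
\item[(A)] there is no $m\ge2$ with both $f(m)=m-2$ and $f(m+1)=m-1$.
\end{itemize}
In terms of $g(m)=m-f(m)\in\{1,2\}$, this says that $g(1)=1$ and that $g$ has no two consecutive values $2$. An admissible $f$ is non-decreasing, since $f(m+1)\ge m-1\ge f(m)$. Condition (A) is used in Lemma~\ref{lem:borders}(i) and in the proof that $q\in\mathcal E$.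

Fix $k\ge2$ and an admissible $f$, and define
\[
U_0=M^k,\qquad U_1=M^k1,\qquad U_{m+1}=U_m\overline{U_{f(m)}}^{\,+}\quad(m\ge1),\qquad l_m=|U_m| .
\]
Every $U_m$ is defined and ends in a digit $\ge1$: this holds for $U_0,U_1$, and if $U_{f(m)}$ ends in $d\ge1$, then $U_{m+1}$ ends in $M-d+1\in[1,M]$. We have $l_{m+1}=l_m+l_{f(m)}$ for $m\ge1$ and $l_m<l_{m+1}\le2l_m$ for $m\ge0$. Each $U_m$ is a proper prefix of $U_{m+1}$; let $\alpha=\lim U_m$. For $a<m$ put
\[
V_{m,a}=U_m\overline{U_a}^{\,+}.
\]
We say that \emph{$\overline{U_a}$ occurs at $r$} if $\alpha_{r+1}\dots\alpha_{r+l_a}=\overline{U_a}$, and that it occurs \emph{in $U_m$} if moreover $r+l_a\le l_m$. To apply Lemma~\ref{lem:extend} we need to know that occurrences of $\overline{U_a}$ come late and that borders of $U_m$ are short.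

\begin{lemma}\label{lem:late}
\begin{itemize}
\item[(i)] If $U_0,\dots,U_m$ are good and $\overline{U_a}$ occurs at $r\ge1$ in $U_m$, then $r\ge l_{a+2}$.
\item[(ii)] All $U_m$ are good. Hence if $\overline{U_a}$ occurs at $r\ge1$, then $r\ge l_{a+2}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The strict lower inequalities prevent an occurrence of $\overline{U_a}$ from covering the end of a word $U_j$. Let $j$ be minimal with $l_j\ge r+l_a$. Since $r+l_a>l_a\ge l_0$, we have $1\le j\le m$. If $r+l_a=l_j$, the suffix of $U_j$ at shift $r$ is the reflection of the prefix of the same length, against the lower inequality for $U_j$. So $l_{j-1}<r+l_a<l_j$. If $r<l_{j-1}$, the suffix of $U_{j-1}$ at shift $r$ is a prefix of $\overline{U_a}$, against the lower inequality for $U_{j-1}$. So $r\ge l_{j-1}$ and $l_a<l_j-l_{j-1}$. For $j=1$ this reads $l_a<1$, which is impossible. So $j\ge2$ and $l_a<l_{f(j-1)}$, whence $a<f(j-1)\le j-2$. Therefore $j-1\ge a+2$ and $r\ge l_{j-1}\ge l_{a+2}$.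

(ii) The suffixes $M^{k-i}$ of $U_0$ equal the prefixes of the same length and exceed $0^{k-i}$. For $U_1$ and $1\le i\le k$ we have $0^{k-i+1}<M^{k-i}1\le M^{k-i+1}$, and at shift $0$ the lower inequality holds because $0<M$ in the first digit. Suppose $U_0,\dots,U_m$ are good, $m\ge1$. If $\overline{U_{f(m)}}$ occurred at some $r\ge1$ in $U_m$, then $l_m>r\ge l_{f(m)+2}\ge l_m$ by (i), which is absurd. So $U_{m+1}$ is good by Lemma~\ref{lem:extend}.
\end{proof}

For the words $V_{m,a}$ with $a<f(m)$ occurrences of $\overline{U_a}$ in $U_m$ are possible, and we have to locate the borders. For $m\ge8$ put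
\[
c(m)=f\bigl(f(m-1)-1\bigr)\in[m-6,m-4],\qquad b(m)=f(c(m))\in[m-8,m-5].
\]
Let $e=f(m-1)$ and $c=c(m)=f(e-1)$. From $U_e=U_{e-1}\overline{U_c}^{\,+}$ we get $\overline{U_e}=\overline{U_{e-1}}\,U_c^-$, and so
\begin{equation}\label{eq:decomp}
U_m=U_{m-1}\overline{U_e}^{\,+}=U_{m-1}\,\overline{U_{e-1}}\,U_c,\qquad l_e=l_{e-1}+l_c .
\end{equation}
Thus $l_{c(m)}$ is a border of $U_m$. It is the longest one.

\begin{lemma}\label{lem:borders}
Let $m\ge8$.
\begin{itemize}
\item[(i)] Every border of $U_m$ is at most $l_{c(m)}$.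
\item[(ii)] $V_{m,a}$ is good for $b(m)\le a<f(m)$.
\item[(iii)] $\alpha$ is not periodic.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $e,c$ be as in \eqref{eq:decomp} and suppose that $r>l_c$ is a border of $U_m$.

If $r\le l_e$, the last $r$ digits of $U_m$ form $\overline y\,U_c$ with $y$ a nonempty suffix of $U_{e-1}$. By the lower inequality for $U_{e-1}$, $y>\overline{\alpha_1\dots\alpha_{|y|}}$, so $\overline y<\alpha_1\dots\alpha_{|y|}$, and $r$ is not a border.

So $r>l_e$. Put $r'=r-l_e\in(0,l_{m-1})$. The last $r$ digits of $U_m$ are the last $r'$ digits of $U_{m-1}$ followed by $\overline{U_e}^{\,+}$, and they equal $\alpha_1\dots\alpha_r$. Hence $r'$ is a border of $U_{m-1}$ and $\overline{U_{e-1}}$ occurs at $r'$, so $r'\ge l_{e+1}$ by Lemma~\ref{lem:late}. If $e=m-2$, this contradicts $r'<l_{m-1}$. If $e=m-3$, then $r'\ge l_{m-2}$, and (A) at the index $m-2$ gives $f(m-2)=m-3$, that is, $U_{m-1}=U_{m-2}\overline{U_{m-3}}^{\,+}$. Since $r'>l_{m-3}$ is a border of $U_{m-1}$, the word $\alpha_1\dots\alpha_{r'}$ ends in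 $\overline{U_{m-3}}^{\,+}$, which begins with $\overline{U_{m-4}}$. So $\overline{U_{m-4}}$ occurs at $r''=r'-l_{m-3}\in(0,l_{m-2})$, while Lemma~\ref{lem:late} gives $r''\ge l_{m-2}$. This is a contradiction.

(ii) Let $r$ be a border of $U_m$ at which $\overline{U_a}$ occurs, and let $c=c(m)$. By Lemma~\ref{lem:late} and (i), $l_{a+2}\le r\le l_c$. Together with $a\ge b(m)=f(c)\ge c-2$ this gives $r=l_c$ and $a=c-2=f(c)$. But $\alpha$ begins with $U_{c+1}=U_c\overline{U_{f(c)}}^{\,+}$, so the $l_a$ digits after position $r$ form $\overline{U_a}^{\,+}\ne\overline{U_a}$. So there is no such $r$, and Lemma~\ref{lem:extend} applies.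

(iii) If $\sigma^n\alpha=\alpha$ with $n\ge1$, then $l_m-n$ is a border of $U_m$ whenever $l_m>n$. Since $l_m-l_{m-1}=l_{f(m-1)}\to\infty$, we have $l_m-n\ge l_{m-1}>l_{c(m)}$ for large $m$, against (i).
\end{proof}

\begin{remark}\label{rem:sharp}
The bound $a\ge b(m)$ in (ii) cannot be lowered. For $a<b(m)=f(c)$ the word $V_{m,a}$ ends in $U_c\overline{U_a}^{\,+}$ by \eqref{eq:decomp} and begins with $U_{c+1}$, hence with $U_c\overline{U_a}$, so an upper inequality fails.
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}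

\subsection*{The base $q$ and the intervals around it}
Letting $m\to\infty$ in the inequalities for the good words $U_m$ gives $\alpha\in\mathbf V$. Every $U_m$ ends in a digit $\ge1$, so $\alpha$ does not end in $0^\infty$. The word $U_2=M^k1\,0^{k-1}1$ contains a $0$ because $k\ge2$, so $\alpha\ne M^\infty$. By (F1), $\alpha=\alpha(q)$ for a unique $q\in(1,M+1)$. We show that for $k$ large, $q\in\mathcal E$ and $H'(q)=0$.

Call the words $U_m$ ($m\ge1$) \emph{left words} and the words $V_{m,a}$ ($m\ge8$, $b(m)\le a<f(m)$) \emph{right words}. They are good, and for each of them $u^-$ begins with $M^k$, so Lemma~\ref{lem:good} applies and $H$ is constant on $I(u)$.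

The interval $I(U_m)$ lies to the left of $q$, because $(U_m\overline{U_m})^\infty$ begins with $U_m\overline{U_{f(m)}}$ and $\alpha$ begins with $U_m\overline{U_{f(m)}}^{\,+}$. The interval $I(V_{m,a})$ lies to the right of $q$. Indeed, let $w=V_{m,a}^-=U_m\overline{U_a}$. As $a<f(m)$, the word $\overline{U_a}$ is a prefix of $\overline{U_{f(m)}}^{\,+}$, so $\alpha$ begins with $w$. Then $\alpha\le w^\infty$ by (O2), and $\alpha\ne w^\infty$ by Lemma~\ref{lem:borders}(iii).

The sequences attached to the endpoints of $I(U_m)$ and $I(V_{m,a})$ agree with $\alpha$ in the first $l_m-1$ digits. By Lemma~\ref{lem:dist} the endpoints tend to $q$ as $m\to\infty$, uniformly in $a$. Since $1<q<M+1$, Lemma~\ref{lem:good}(c) gives $c_0>0$ such that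
\begin{equation}\label{eq:length}
|I(u)|\ge c_0(M+1)^{-|u|}
\end{equation}
for all left and right words $u$ with $m$ large.

\subsection*{Choice of $k$}
Let
\[
\eta=2^{-13},\qquad y=\min\Bigl\{(M+1)^{-1/(1+\eta/2)},\ \tfrac23,\ \tfrac1M\Bigr\}>\frac1{M+1}.
\]
We will make $t_0=e^{-H(q)}<y$. The first bound converts a proportional excess $\eta$ in the exponent into a quotient tending to $0$, the second keeps all series uniformly under control, and the third is used to show $q\in\mathcal E$. The function $R_\infty=R_{M^\infty}=(1-(M+1)t)/(1-t)$ satisfies $R_\infty'=-M/(1-t)^2\le-1$ on $[0,1)$ and $R_\infty(y)<0$. If $x$ begins with $M^k$, then on $[0,\frac23]$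
\[
|R_x-R_\infty|\le2M\sum_{i>k}\bigl(\tfrac23\bigr)^i,\qquad |R_x'-R_\infty'|\le2M\sum_{i>k}i\bigl(\tfrac23\bigr)^{i-1}.
\]
So there is $k_0\ge2$, depending only on $M$, such that for $k\ge k_0$ every sequence $x$ beginning with $M^k$ satisfies
\begin{equation}\label{eq:k}
R_x'\le-\tfrac12\ \text{ on }[0,\tfrac23],\qquad R_x(y)<0 .
\end{equation}
Since $R_x(0)=1$, the function $R_x$ then has exactly one zero $t_x$ in $[0,\frac23]$; it is the smallest positive zero, and $t_x<y$. Fix $k\ge k_0$ and put $t_0=t_\alpha$. By Propositions~\ref{prop:shift} and~\ref{prop:gf}, $H(q)=-\log t_0$.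

\subsection*{Entropy differences}
Let $u$ be a left or right word and $\beta=(u^-)^\infty$. Then $\beta$ begins with $M^k$ and $H=-\log t_\beta$ on $I(u)$. Entropies are at most $\log(M+1)$, so $t_\beta,t_0\ge1/(M+1)$. The mean value theorem for $\log$ and for $R_\beta$, then \eqref{eq:numerator} and $1-t_0^{|u|}\ge\frac13$, give on $I(u)$
\begin{equation}\label{eq:Hdiff}
|H-H(q)|\le(M+1)|t_\beta-t_0|\le2(M+1)|R_\beta(t_0)|\le6(M+1)|P_u(t_0)| .
\end{equation}
Put $\delta_m=P_{U_m}(t_0)$. By Lemma~\ref{lem:concat},
\begin{equation}\label{eq:rec}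
\delta_{m+1}=\delta_m-t_0^{l_m}\delta_{f(m)}\quad(m\ge1),\qquad P_{V_{m,a}}(t_0)=\delta_m-t_0^{l_m}\delta_a .
\end{equation}
The exponent that governs $\delta_m$ is obtained by adding lengths along the chain $m,f(m),f^2(m),\dots$: let
\[
S_0=0,\qquad S_m=l_m+S_{f(m)}\quad(m\ge1).
\]
Then $S_m\ge l_m$ for $m\ge1$. The sequence $S_m$ is increasing: $S_1>S_0$, and if $S_0<\dots<S_m$, then $S_{m+1}=l_{m+1}+S_{f(m+1)}>l_m+S_{f(m)}$ because $f(m)\le f(m+1)\le m$.

\begin{lemma}\label{lem:delta}
There is $C_1$ with $|\delta_m|\le C_1t_0^{S_m}$ for all $m\ge0$.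
\end{lemma}

\begin{proof}
We have $\delta_m=1+t_0^{l_m}-\widehat{U_m}(t_0)\to R_\alpha(t_0)=0$, so \eqref{eq:rec} sums to $\delta_m=\sum_{j\ge m}t_0^{l_j}\delta_{f(j)}$ for $m\ge1$. Let $\Delta_m=\sup_{j\ge m}|\delta_j|<\infty$. Since $f$ is non-decreasing, $|\delta_{f(j)}|\le\Delta_{f(m)}$ for $j\ge m$. Since $l_j\ge l_{m+1}+(j-m-1)$ for $j>m$ and $t_0<\frac23$, we get for $m\ge1$
\[
\Delta_m\le\Delta_{f(m)}\sum_{j\ge m}t_0^{l_j}\le\Delta_{f(m)}\Bigl(t_0^{l_m}+\frac{t_0^{l_{m+1}}}{1-t_0}\Bigr)\le t_0^{l_m}\bigl(1+3t_0^{l_{f(m)}}\bigr)\Delta_{f(m)} .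
\]
Iterate along the strictly decreasing chain $m,f(m),\dots,0$. The lemma follows with $C_1=\Delta_0\prod_{j\ge0}(1+3t_0^{l_j})$, which is finite because $l_j\ge j$.
\end{proof}

For a left word $u=U_m$ let $s(u)=S_m$, and for a right word $u=V_{m,a}$ let $s(u)=l_m+S_a$. In the second case $S_m=l_m+S_{f(m)}\ge l_m+S_a$, so both terms of $\delta_m-t_0^{l_m}\delta_a$ are at most $C_1t_0^{s(u)}$. By \eqref{eq:Hdiff}, with $C_2=12(M+1)C_1$,
\begin{equation}\label{eq:Hsmall}
|H-H(q)|\le C_2t_0^{s(u)}\quad\text{on }I(u).
\end{equation}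

\subsection*{Comparison of exponents}
List the left words as $U_1,U_2,\dots$ and the right words by their index pairs in the order
\[
(m,b(m)),\ (m,b(m)+1),\ \dots,\ (m,f(m)-1),\ (m+1,b(m+1)),\ \dots
\]
For a word $u$ in either list let $u'$ be the next word in that list.

\begin{lemma}\label{lem:excess}
If $u=U_m$ or $u=V_{m,a}$ with $m\ge13$, then $s(u)\ge(1+\eta)|u'|$.
\end{lemma}

\begin{proof}
We use $l_{j-i}\ge2^{-i}l_j$, $f(j)\ge j-2$, and the identities $l_{j+1}=l_j+l_{f(j)}$ and $S_j=l_j+S_{f(j)}$ for $j\ge1$. For $m\ge13$ all indices below are at least $1$.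

If $u=U_m$, then $s(u)=l_m+l_{f(m)}+S_{f^2(m)}=l_{m+1}+S_{f^2(m)}\ge l_{m+1}+l_{m-4}\ge(1+2^{-5})|u'|$.

If $u=V_{m,a}$ and $u'=V_{m,a+1}$, then $|u'|=l_m+l_{a+1}=l_m+l_a+l_{f(a)}\le2l_m$ and $s(u)=l_m+l_a+l_{f(a)}+S_{f^2(a)}$. As $f^2(a)\ge a-4\ge m-12$, we get $s(u)-|u'|=S_{f^2(a)}\ge l_{m-12}\ge2^{-12}l_m\ge\eta|u'|$.

If $u=V_{m,e}$ with $e=f(m)-1$ and $u'=V_{m+1,b}$ with $b=b(m+1)$, then $c(m+1)=f(e)$ and $b=f^2(e)$. Moreover $l_{m+1}=l_m+l_{e+1}=l_m+l_e+l_{f(e)}$. Hence $|u'|=l_m+l_e+l_{f(e)}+l_b$ and $s(u)=l_m+l_e+l_{f(e)}+S_b$. As $b\ge m-7$ and $|u'|=l_{m+1}+l_b\le4l_m$, we get $s(u)-|u'|=S_{f(b)}\ge l_{m-9}\ge2^{-9}l_m\ge\eta|u'|$.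
\end{proof}

The last case is where the lower end $b(m+1)$ of the range in Lemma~\ref{lem:borders}(ii) is used: the index $b=f^2(e)$ lies on the chain that defines $S_e$, and the remaining part $S_{f(b)}$ of that chain is the excess.

\subsection*{The derivative at $q$ is $0$}
For $u$ in either list let $x(u)$ be the endpoint of $I(u)$ farther from $q$, so that $x(u)\to q$ along the list and $|x(u)-q|\ge|I(u)|$. By \eqref{eq:length}, \eqref{eq:Hsmall}, Lemma~\ref{lem:excess} and $t_0<(M+1)^{-1/(1+\eta/2)}$,
\[
\frac{|H(x(u))-H(q)|}{|x(u')-q|}\le\frac{C_2}{c_0}\,(M+1)^{\,|u'|-\frac{1+\eta}{1+\eta/2}|u'|}\longrightarrow0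
\]
along each list, since $|u'|\to\infty$. Lemma~\ref{lem:criterion}, applied to both lists, gives $H'(q)=0$.

\subsection*{The point $q$ lies in $\mathcal E$}
Suppose that $H$ is constant near $q$. Then for large $m$ we have $H=H(q)$ on $I(U_m)$, so $t_\beta=t_0$ for $\beta=(U_m^-)^\infty$, and $\delta_m=0$ by \eqref{eq:numerator}. Let $J\ge0$ be minimal with $\delta_j=0$ for all $j\ge J$. By \eqref{eq:rec}, $\delta_{f(m)}=0$ for all $m\ge\max(J,1)$.

If $J=0$, then $\delta_0=\delta_1=0$. But
\[
P_{U_1}-P_{U_0}=t^{k+1}-t^k-(2-M)t^{k+1}=-t^k\bigl(1-(M-1)t\bigr),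
\]
which does not vanish at $t_0<1/M$. If $J=1$, then $\delta_0=\delta_{f(1)}=0$, against the minimality of $J$. Let $J\ge2$. Then $\delta_{J-1}\ne0=\delta_{f(J)}$, so $f(J)=J-2$ and $\delta_{J-2}=0$. From $0=\delta_J=\delta_{J-1}-t_0^{l_{J-1}}\delta_{f(J-1)}$ we get $\delta_{f(J-1)}\ne0$, so $f(J-1)\ne J-2$. For $J=2$ this contradicts $f(1)=0$. For $J\ge3$ it gives $f(J-1)=J-3$, which together with $f(J)=J-2$ contradicts (A) at the index $J-1$. Hence $q\in\mathcal E$.

\subsection*{Number and location of the points}
There are $2^{\aleph_0}$ admissible $f$: take $g(m)=1$ for odd $m$ and $g(m)\in\{1,2\}$ arbitrary for even $m$. Different $f$ give different $\alpha$, hence different $q$. Indeed, let $m\ge2$ be the first index at which two admissible maps differ. The words $U_0,\dots,U_m$ are common; one sequence begins with $U_m\overline{U_{m-1}}^{\,+}$, hence with $U_m\overline{U_{m-2}}$, and the other with $U_m\overline{U_{m-2}}^{\,+}$. Finally, $\alpha$ and $\alpha(M+1)=M^\infty$ share their first $k$ digits, so Lemma~\ref{lem:dist} with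 the base $M+1$ gives $M+1-q\le(M+1)^{2-k}$ for every $f$. Taking $k\ge k_0$ with $(M+1)^{2-k}<\varepsilon$ completes the proof of Theorem~\ref{thm:A}. \qed

\section{The derivative vanishes wherever it exists}\label{sec:proofB}

A positive derivative at $q$ is incompatible with an interval of constancy that has $q$ as an endpoint, and also with intervals of constancy that approach $q$ and have length comparable with their distance from $q$. We show that one of the two is always present. Call a word $w$ of length $n$ \emph{unbordered} if $w_{i+1}\dots w_n<w_1\dots w_{n-i}$ for $1\le i<n$. Then $\sigma^i(w^\infty)\le w^\infty$ for all $i$.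

\begin{lemma}\label{lem:unbordered}
Let $\alpha\in\mathbf V$ and let $w=\alpha_1\dots\alpha_n$ be unbordered with $w_n<M$. Then $u=w^+$ is good.
\end{lemma}

\begin{proof}
Let $1\le i<n$. By (O1), $u_{i+1}\dots u_n=(w_{i+1}\dots w_n)^+\le w_1\dots w_{n-i}=u_1\dots u_{n-i}$. Since $\sigma^i\alpha\ge\overline\alpha$, we have $u_{i+1}\dots u_n>w_{i+1}\dots w_n\ge\overline{w_1\dots w_{n-i}}=\overline{u_1\dots u_{n-i}}$. At shift $0$, $u>w\ge\overline w>\overline u$.
\end{proof}

\begin{lemma}\label{lem:leftcont}
Let $q\in(1,M+1]$ and $l\ge1$. For $q'<q$ close enough to $q$, $\alpha(q')$ and $\alpha(q)$ have the same first $l$ digits.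
\end{lemma}

\begin{proof}
As $q'\uparrow q$ the sequences $\alpha(q')$ increase strictly, so they converge digitwise to a sequence $x$ with $\alpha(q')<x$ for all $q'<q$. Passing to the limit gives $\sigma^nx\le x$ for all $n$ and $\pi_q(x)=1$. If $x=v0^\infty$ for a word $v$, then $\alpha(q')$ begins with $v$ for $q'$ close to $q$, so $\alpha(q')\ge x$, a contradiction. By (F1), $x=\alpha(p)$ for some $p$. Since $r\mapsto\pi_r(x)$ is strictly decreasing and $\pi_p(x)=1=\pi_q(x)$, we get $p=q$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]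
Let $q\in(1,M+1)$, $\alpha=\alpha(q)$, and suppose that $D=H'(q)$ exists. Then $D\ge0$.

\emph{Case 1: $\alpha\notin\mathbf V$.} Since $\sigma^i\alpha\le\alpha$ for all $i$, there are $i\ge0$ and $j\ge1$ with
\begin{equation}\label{eq:notV}
\alpha_{i+1}\dots\alpha_{i+j}<\overline{\alpha_1\dots\alpha_j}.
\end{equation}
We may take $i\ge1$. Indeed, if \eqref{eq:notV} holds with $i=0$, then $\alpha<\overline\alpha$ and $2\alpha_1\le M$. If $2\alpha_1<M$, then $\alpha_2\le\alpha_1<\overline{\alpha_1}$, and $i=j=1$ works. If $2\alpha_1=M$, then $\alpha\ne(M/2)^\infty$, so $\alpha$ begins with $(M/2)^r$, $r\ge1$, followed by a digit $<M/2=\overline{\alpha_1}$, and $i=r$, $j=1$ works.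

By Lemma~\ref{lem:leftcont}, for $q'\le q$ close to $q$ the sequence $\alpha'=\alpha(q')$ begins with $\alpha_1\dots\alpha_{i+j}$. Let $x\in X_{\alpha'}$ and suppose that $\sigma^nx$ begins with $\alpha_1\dots\alpha_i$. Since $\sigma^{n+i}x\ge\overline{\alpha'}$, the next $j$ digits form a word $\ge\overline{\alpha_1\dots\alpha_j}$, and \eqref{eq:notV} gives $\sigma^nx>\alpha'$, a contradiction. By reflection no $\sigma^nx$ begins with $\overline{\alpha_1\dots\alpha_i}$. Hence
\[
X_{\alpha'}=\{x:\ \overline{\alpha_1\dots\alpha_i}<x_{n+1}\dots x_{n+i}<\alpha_1\dots\alpha_i\ \text{ for all }n\ge0\},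
\]
the inclusion from right to left holding because $\alpha'$ begins with $\alpha_1\dots\alpha_i$. This set does not depend on $q'$. By Proposition~\ref{prop:shift}, $H$ is constant on a left neighborhood of $q$, and $D=0$.

\emph{Case 2: $\alpha\in\mathbf V$ and $2\alpha_1\le M$.} From $\alpha\ge\overline\alpha$ we get $2\alpha_1=M$. Every digit of every element of $X_\alpha$ lies between $\overline{\alpha_1}$ and $\alpha_1$, so $X_\alpha=\{(M/2)^\infty\}$ and $H(q)=0$. Then $H=0$ on $(1,q]$, and $D=0$.

\emph{Case 3: $\alpha\in\mathbf V$, $2\alpha_1>M$, $\alpha$ periodic.} Write $\alpha=w^\infty$ with $n=|w|$ minimal. If $w_n=M$, then $M\alpha=\sigma^{n-1}\alpha\le\alpha$ gives $\alpha_1=M$ and $\alpha\le\sigma\alpha\le\alpha$, so $\alpha=M^\infty$ and $q=M+1$, which is excluded. So $w_n<M$. For $1\le i<n$, the inequality $\sigma^i\alpha\le\alpha$ reads $w_{i+1}\dots w_n\,\alpha\le w_1\dots w_{n-i}\,\sigma^{n-i}\alpha$. If the first $n-i$ digits were equal, then $\alpha\le\sigma^{n-i}\alpha\le\alpha$, against the minimality of $n$. So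 $w$ is unbordered and $w^+$ is good. By Lemma~\ref{lem:good}, $H$ is constant on the non-degenerate interval $I(w^+)$, whose left endpoint is $q$, and $D=0$.

\emph{Case 4: $\alpha\in\mathbf V$, $2\alpha_1>M$, $\alpha$ not periodic.} We first show that $\alpha$ has infinitely many unbordered prefixes. The prefix $\alpha_1$ is unbordered. Let $w=\alpha_1\dots\alpha_n$ be unbordered and $\gamma=w^\infty$. By (O2) and non-periodicity, $\alpha<\gamma$. Let $N>n$ be the first index at which they differ, so $\alpha_N<\gamma_N$. For $1\le i<N$,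
\[
\alpha_{i+1}\dots\alpha_N<\gamma_{i+1}\dots\gamma_N\le\gamma_1\dots\gamma_{N-i}=\alpha_1\dots\alpha_{N-i},
\]
so $\alpha_1\dots\alpha_N$ is a longer unbordered prefix.

Let $w$ be an unbordered prefix of length $n\ge2$. Then $w_n<w_1\le M$, so $u=w^+$ is good, and $I(u)=[a,b]$ satisfies $H(a)=H(b)$ and $a=\rho(w^\infty)>q$. The sequences $\alpha(a)$ and $\alpha(b)$ agree with $\alpha$ in the first $n$ and $n-1$ digits. With $C=Mq^2/(q-1)$, Lemma~\ref{lem:dist} gives $a-q\le Cq^{-n}$ and $b-q\le Cq^{1-n}$. Let $n\to\infty$ along these prefixes. Then $a,b\to q$ and $(b/q)^n\le(1+Cq^{-n})^n\to1$. Since $1<q<M+1$, Lemma~\ref{lem:good}(c) gives $c'>0$ with $b-a\ge c'q^{-n}\ge(c'/C)(a-q)$ for large $n$. Put $c''=c'/C$. Then $b-q\ge(1+c'')(a-q)$ and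
\[
\frac{H(b)-H(q)}{b-q}=\frac{H(a)-H(q)}{b-q}\le\frac1{1+c''}\cdot\frac{H(a)-H(q)}{a-q}.
\]
In the limit $D\le D/(1+c'')$, and $D=0$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
Theorem~\ref{thm:A} gives $2^{\aleph_0}$ points of $\bigl(\mathcal E\cap(1,M+1)\bigr)\setminus\mathcal N$, a subset of $\mathbb R$ has no more, and $H'=0$ there by Theorem~\ref{thm:B}.

Let $I\subseteq(1,M+1)$ be an open interval that meets $\mathcal E$, and suppose that $\mathcal N\cap I$ is countable. By Theorem~\ref{thm:B}, $H'=0$ on $I\setminus\mathcal N$. We show that a continuous function with derivative $0$ off a countable set cannot increase. Since $I$ meets $\mathcal E$, the non-decreasing function $H$ is not constant on $I$, so there are $c<d$ in $I$ and $\varepsilon>0$ with $H(d)-H(c)>\varepsilon(d-c)$. Put $\varphi(x)=H(x)-\varepsilon x$, so that $\varphi(c)<\varphi(d)$. Choose $z\in(\varphi(c),\varphi(d))$ outside the countable set $\varphi(\mathcal N\cap[c,d])$, and let $x_0=\sup\{x\in[c,d]:\varphi(x)\le z\}$. By continuity $\varphi(x_0)=z$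 and $c<x_0<d$. So $x_0\notin\mathcal N$ and $\varphi'(x_0)=-\varepsilon<0$. But $\varphi(x)>z=\varphi(x_0)$ for $x_0<x\le d$, which gives $\varphi'(x_0)\ge0$. This contradiction shows that $\mathcal N\cap I$ is uncountable.
\end{proof}

\begin{thebibliography}{1}

\bibitem{ABK}
Rafael Alcaraz Barrera, Simon Baker and Derong Kong,
\emph{Entropy, topological transitivity, and dimensional properties of unique $q$-expansions},
arXiv:1609.02122 (2016).

\end{thebibliography}
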